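# Polynomial identities of $2\times 2$ matrices over an infinite field of characteristic $2$

## 1. Matrices of size one

Throughout, $F$ is an infinite field of characteristic $2$, and $A=F\langle X\rangle$ is the free associative algebra with unit on the letters $X=\{x_1,x_2,\dots\}$; the words in the letters form a basis of $A$. Signs are omitted, so $[a,b]=ab+ba=[b,a]$ and $[a,a]=0$. We use constantly the Leibniz rule $[ab,c]=a[b,c]+[a,c]b$ and the Jacobi identity $[[a,b],c]+[[b,c],a]+[[c,a],b]=0$. We write $[A,A]$ for the span of all commutators.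

**Definition 1.1.** A polynomial $f\in A$ is a *polynomial identity* of $M_n(F)$ if it vanishes under every substitution of elements of $M_n(F)$ for the variables. The set $T(M_n(F))$ of identities is a *$T$-ideal*: an ideal of $A$ stable under all endomorphisms of $A$. A set $S$ *generates* a $T$-ideal if that is the smallest $T$-ideal containing $S$. An element of $T(M_2(F))$ is called an *$M_2$-identity*.

Two facts hold because $F$ is infinite. First, a commutative polynomial that vanishes at all points is zero, so $f\in T(M_n(F))$ if and only if $f$ vanishes on *generic matrices*, whose entries are independent commuting variables. Second, evaluation on generic matrices respects multidegrees, so the multihomogeneous components of an identity are identities.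

The question of this talk is whether $T(M_2(F))$ is generated by finitely many elements. For matrices of size one the answer is easy. Let $C=[A,A]A$. Since $a[b,c]=[b,c]a+[a,[b,c]]$, this is a two-sided ideal, the *commutator ideal*; by the Leibniz rule it is generated as an ideal by the $[x_i,x_j]$.

**Proposition 1.2.** $T(M_1(F))=C$, and this $T$-ideal is generated by $[x_1,x_2]$.

*Proof.* Clearly $C\subset T(F)$. Modulo $C$ every word equals an ordered monomial $x_1^{\alpha_1}x_2^{\alpha_2}\cdots$. At generic $1\times1$ matrices these become distinct monomials in independent variables, hence they are linearly independent. So an identity, which is congruent modulo $C$ to a combination of ordered monomials, has all coefficients of this combination zero and lies in $C$. $\square$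

The mechanism is: straighten words with low-degree relations, then see that the straightened words are independent. There is a sharper way to read the straightening. Suppose we want to *define* a linear map on $C$ by prescribing its values on the elements $p[x_i,x_j]q$ ($p,q$ words). These elements are linearly dependent, so the values must be compatible. For $i<j$ call $x_jx_i$ the leading word of $[x_i,x_j]$. We shall see in Lemma 7.1 that all dependencies come from two sources: overlaps $x_kx_jx_i$ of two leading words, which have degree $3$, and the products $[x_i,x_j]\,c\,[x_k,x_l]$, which can be read in two ways. A compatibility problem in all degrees becomes one in bounded degree.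

What changes for size two? There is no visible list of straightened words modulo identities of low degree, and generic $2\times2$ matrices satisfy relations that involve traces, which are not elements of $A$. We shall work with formal traces, and recover the bounded-degree mechanism when the traces are eliminated.

## 2. Size two: degree at most four, and the theorems

For use in characteristic $2$ and also over $\mathbb Z$, let $s_4=\sum_{\kappa\in S_4}\mathrm{sgn}(\kappa)\,x_{\kappa(1)}x_{\kappa(2)}x_{\kappa(3)}x_{\kappa(4)}$, here with ordinary signs.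

**Lemma 2.1.** $s_4$ vanishes on $2\times2$ matrices over every commutative ring. In characteristic $2$,
$$s_4(x_i,x_j,x_k,Y)=\sum_{cyc}[[x_j,x_k],[x_i,Y]]\qquad(\text{cyclic in } i,j,k).\tag{2.1}$$

*Proof.* With ordinary signs $s_4=\sum([x_1,x_a][x_b,x_c]+[x_b,x_c][x_1,x_a])$, the sum over the cyclic rotations $(a,b,c)$ of $(2,3,4)$: the right side has $24$ different words, $x_1x_ax_bx_c$ and $x_bx_cx_1x_a$ are even rearrangements, and reversing a bracket changes both signs. In characteristic $2$ this is (2.1). The polynomial $s_4$ is alternating, and by the formula it vanishes if $x_1=1$, hence if any argument is $1$. The module of $2\times2$ matrices is free with basis $1,e_{11},e_{12},e_{21}$. Four basis elements either contain a repetition or contain $1$, so $s_4$ vanishes on them. $\square$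

**Lemma 2.2.** A multilinear $M_2$-identity of degree $\le3$ is $0$, and one of degree $4$ is a scalar multiple of $s_4$ (in its four variables).

*Proof.* Let $f=\sum_\kappa a_\kappa x_{\kappa(1)}\cdots x_{\kappa(n)}$. If $n\le3$, substitute the first $n$ of $e_{11},e_{12},e_{22}$ for $x_{\kappa(1)},\dots,x_{\kappa(n)}$. Only this order has a nonzero product, so $a_\kappa=0$. If $n=4$, substitute $e_{11},e_{12},e_{22},e_{21}$ for $x_{\kappa(1)},\dots,x_{\kappa(4)}$. The only orders with product $e_{11}$ are $e_{11}e_{12}e_{22}e_{21}$ and $e_{12}e_{22}e_{21}e_{11}$, so $a$ is unchanged under cyclic shift of positions. Next substitute $e_{11},e_{11},e_{12},e_{22}$. Only the given order and the one with the first two factors exchanged contribute, so $a$ is unchanged under exchange of positions $1,2$. These two permutations generate $S_4$, so all coefficients are equal. $\square$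

One may hope that $s_4$ gives everything. It does not: part (a) below says that degree $\le4$ is not enough. Centrone, Diniz and de Mello ("Graded monomial identities and almost non-degenerate gradings on matrices", arXiv:2001.00489) state the question: over fields of characteristic $0$ and infinite fields of characteristic $p>2$ a finite basis is known, and for characteristic $2$ they record finite generation as unknown.

**Theorem 2.3.** $T(M_2(F))$ is finitely generated as a $T$-ideal. More precisely, it is generated by the $M_2$-identities of degree $\le7$.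

**Theorem 2.4.** (a) $T(M_2(F))$ is not generated by identities of degree $\le4$. (b) $T(M_2(F))$ is contained in the $T$-ideal generated by $[[x_1,x_2],x_3]$. (c) The algebra generated by generic $2\times2$ matrices and the traces of their products is $M/\mathfrak P$, with the explicit bimodules $M,\mathfrak P$ of Section 3.

*Why the second sentence of Theorem 2.3 implies the first.* An identity of degree $\le7$ is a sum of multihomogeneous identities, each in at most $7$ variables. After renaming, these lie in the finite-dimensional space of identities of degree $\le7$ in $x_1,\dots,x_7$, and a basis of this space generates. This space is the kernel of evaluation on generic matrices, a linear map defined over $\mathbb F_2$, so one finite basis over $\mathbb F_2$ serves all infinite $F$ of characteristic $2$. The space is stable under $x_i\mapsto x_i+c_i$ ($c_i\in F$), so it makes no difference whether free algebras and endomorphisms are taken unital or not.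

The exact minimal degree bound, between $5$ and $7$, is not determined here. The only external input below is Theorem 5.1. Let $I$ denote the $T$-ideal generated by all $M_2$-identities of degree $\le7$; we must prove $T(M_2(F))\subset I$.

## 3. Formal traces: the bimodule $M$ and the relations $\rho,\sigma$

A $2\times2$ matrix over a commutative ring of characteristic $2$ satisfies $x^2=\mathrm{tr}(x)x+\det(x)$. Over $\mathbb Z$ one has $2\det x=\mathrm{tr}(x)^2-\mathrm{tr}(x^2)$ for generic $x$, hence $\det(x+y)=\det x+\det y+\mathrm{tr}(x)\mathrm{tr}(y)-\mathrm{tr}(xy)$. Replacing $x$ by $x+y$ in Cayley–Hamilton we get, in characteristic $2$,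
$$[x,y]=\mathrm{tr}(x)y+\mathrm{tr}(y)x+\mathrm{tr}(x)\mathrm{tr}(y)+\mathrm{tr}(xy).\tag{3.1}$$
Since (3.1) expresses $\mathrm{tr}(x)\mathrm{tr}(y)$ through expressions with a single trace, it is enough to carry one trace at a time.

**Definition 3.1.** Let $T=A/([A,A]+F1)$ and let $t_a\in T$ be the class of $a$; so $t_{ab}=t_{ba}$ and $t_1=0$. Let $M=A\oplus(T\otimes A)$, an $A$-bimodule via $b(t\otimes a)c=t\otimes bac$, and write $t_ua=t_u\otimes a$. The component in $T\otimes A$ is the *$t$-part*. For $x,y,a\in A$ and $w\in[A,A]$ put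
$$\rho(x,y,a)=t_x[y,a]+t_y[x,a]+[[x,y],a],\qquad \sigma(w,y)=t_{wy}+t_yw+[w,y].$$
Let $\mathfrak P\subset M$ be the sub-bimodule generated by all $\rho$'s and $\sigma$'s, and $E=M/\mathfrak P$.

For example $t_{x_1x_2x_3}=t_{x_2x_3x_1}$, and $\rho(x_1,x_2,x_3)=t_{x_1}[x_2,x_3]+t_{x_2}[x_1,x_3]+[[x_1,x_2],x_3]$. Let $\mathrm{ev}$ be evaluation on generic $2\times2$ matrices, with $t_u\mapsto\mathrm{tr}(u)$; it is well defined since $\mathrm{tr}$ kills commutators and $\mathrm{tr}(1)=2=0$. Taking the commutator of (3.1) with $a$ gives $\mathrm{ev}(\rho)=0$; putting $x=w\in[A,A]$ in (3.1), where $\mathrm{tr}(w)=0$, gives $\mathrm{ev}(\sigma)=0$. Hence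
$$\mathrm{ev}(\mathfrak P)=0,\qquad A\cap\mathfrak P\subset T(M_2(F)).\tag{3.2}$$
From $\mathrm{ev}(\rho(u,w,a))=0$ we also get, on $M_2$,
$$\mathrm{tr}(u)[w,a]=[[u,w],a]\qquad(w\in[A,A]).\tag{3.3}$$

Two examples of elements of $A\cap\mathfrak P$. If $w,w'$ are commutators, then $\sigma(w,w')=t_{ww'}+[w,w']$, so $a\sigma(w,w')+\sigma(w,w')a=[[w,w'],a]\in A\cap\mathfrak P$; this is an $M_2$-identity of degree $5$. Also, $\sum_{cyc}\sigma([x_j,x_k],[x_i,Y])$ has $t$-part $\sum_{cyc} t_{[x_j,x_k][x_i,Y]}=\sum_{cyc} t_{[[x_j,x_k],x_i]Y}=0$ (rotate, then use Jacobi), so $s_4\in A\cap\mathfrak P$ by (2.1).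

The proof has two halves. In Sections 4 and 5 we show $T(M_2(F))=A\cap\mathfrak P$. For the other half, $A\cap\mathfrak P\subset I$, we use the following observation: *it suffices to find a bimodule $E_3\supset A/I$ and a bimodule map $M\to E_3$ that extends $A\to A/I$ and kills all $\rho$ and all $\sigma$.* Then the map kills $\mathfrak P$, so an element of $A\cap\mathfrak P$ is zero in $A/I$. Imposing the relations on $A/I\oplus(T\otimes A)$ by brute force produces a candidate, but whether $A/I$ survives is exactly the question. We impose the relations in three stages, giving $E_1,E_2,E_3$, and check survival at each stage.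

## 4. The algebra $E=M/\mathfrak P$

We show that traces can be multiplied in $E$.

**Lemma 4.1.** For $u\in A$ the rules $\Theta_u(a)=t_ua$ and $\Theta_u(t_va)=t_{uv}a+t_uva+t_vua+[u,v]a$ define a bimodule endomorphism $\Theta_u$ of $E$. It depends only on $t_u$, and $\Theta_u\Theta_v=\Theta_v\Theta_u$.

*Proof.* **Step 1: $\Theta_u$ is a bimodule map $M\to E$.** Well-definedness in $v\in T$: for $v=w\in[A,A]$ the value is $\sigma(w,u)a=0$, and for $v=1$ it is $2t_ua=0$. Right linearity is clear. For left linearity, $\Theta_u(bt_va)+b\Theta_u(t_va)=t_u[v,b]a+t_v[u,b]a+[[u,v],b]a=\rho(u,v,b)a=0$.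

**Step 2: $\Theta_u(\rho(x,y,a))=0$.** By definition it equals
$$t_{ux}[y,a]+t_ux[y,a]+t_xu[y,a]+[u,x][y,a]+t_{uy}[x,a]+t_uy[x,a]+t_yu[x,a]+[u,y][x,a]+t_u[[x,y],a].$$
By $\rho(ux,y,a)=\rho(uy,x,a)=0$ in $E$, replace $t_{ux}[y,a]$ by $t_y[ux,a]+[[ux,y],a]$ and $t_{uy}[x,a]$ by $t_x[uy,a]+[[uy,x],a]$. The $t_y$-terms become $t_y([ux,a]+u[x,a])=t_y[u,a]x=(t_u[y,a]+[[y,u],a])x$, and the $t_x$-terms become $t_x[u,a]y=(t_u[x,a]+[[x,u],a])y$. The total coefficient of $t_u$ is $[x,[y,a]]+[y,[x,a]]+[[x,y],a]=0$. Since $[ux,y]+[uy,x]=[u,y]x+[u,x]y$, what is left in $A$ is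
$$[u,x][y,a]+[u,y][x,a]+[[u,y],a]x+[u,y][x,a]+[[u,x],a]y+[u,x][y,a]+[[y,u],a]x+[[x,u],a]y=0.$$

**Step 3: $\Theta_u(\sigma(w,y))=0$.** It equals
$$t_{uwy}+t_uwy+t_{wy}u+[u,wy]+t_{uy}w+t_uyw+t_yuw+[u,y]w+t_u[w,y].$$
The $t_u$-terms cancel. By $\sigma(w,yu)=0$, $t_{uwy}=t_{w(yu)}=t_{yu}w+[w,yu]$, and $t_{yu}w$ cancels $t_{uy}w$. By $\sigma(w,y)=0$, $t_{wy}u=t_ywu+[w,y]u$. The two remaining trace terms are $t_ywu+t_yuw=t_y[w,u]=[[y,w],u]$, by $\rho(y,w,u)=0$ and $t_w=0$. What remains is
$$[w,yu]+[w,y]u+[u,wy]+[u,y]w+[[y,w],u]=[y,[w,u]]+[w,[u,y]]+[u,[y,w]]=0.$$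
So $\Theta_u$ acts on $E$.

**Step 4: dependence on $t_u$.** For $w\in[A,A]$, $\Theta_w(a)=t_wa=0$ and $\Theta_w(t_va)=\sigma(w,v)a=0$; and $\Theta_1(a)=0$, $\Theta_1(t_va)=2t_va=0$.

**Step 5: commutation.** On $a\in A$: $\Theta_u\Theta_v(a)=\Theta_u(t_va)$ is symmetric in $u,v$. On $t_wa$ with any $w\in A$, expanding gives
$$\Theta_u\Theta_v(t_wa)=\{t_uvw+t_vuw+t_{uv}w+t_{vw}u+t_{uw}v+[u,v]w\}a+\{t_{uvw}+t_wuv+[u,vw]+[u,w]v\}a$$
(the $t_u$-terms are $vw+vw+wv+[v,w]=vw$). The first brace is symmetric in $u,v$. Hence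
$$(\Theta_u\Theta_v+\Theta_v\Theta_u)(t_wa)=t_{[u,v]w}a+t_w[u,v]a+\big([u,vw]+[u,w]v+[v,uw]+[v,w]u\big)a,$$
and the bracket equals $[v,[u,w]]+[u,[v,w]]=[[u,v],w]$. The total is $\sigma([u,v],w)a=0$. $\square$

Let $Z_0$ be the commutative algebra generated by $1$ and the $\Theta_u$. The map $A\otimes Z_0\to E$, $a\otimes z\mapsto z(a)$, is onto. If $\sum z_i(a_i)=0$, then $\sum zz_i(aa_ib)=z\big(a(\sum z_i(a_i))b\big)=0$, so its kernel is an ideal. Thus $E$ is an algebra with central elements $t_u=\Theta_u(1)$, and $t_u\otimes a$ becomes $t_u\cdot a$. For $u,v,x,a\in A$ we have the following.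

* Computing $t_ut_v=\Theta_u(t_v)$:
$$[u,v]=t_uv+t_vu+t_ut_v+t_{uv}.\tag{4.1}$$
* The element $d(u):=u^2+t_uu$ is central: since $[[a,u],u]=[u^2,a]$, we get $[d(u),a]=[u^2,a]+t_u[u,a]=\rho(a,u,u)=0$.
* Put $u^*=u+t_u$. By (4.1), $v^*u^*=vu+t_uv+t_vu+t_ut_v=uv+t_{uv}=(uv)^*$. Also $uu^*=d(u)$. Hence $d(uv)=uvv^*u^*=u\,d(v)u^*=d(u)d(v)$.
* The recursion
$$t_{x^2a}=t_xt_{xa}+d(x)t_a.\tag{4.2}$$
Indeed (4.1) for $(x,xa)$ gives $t_{x^2a}+t_xt_{xa}=x[x,a]+t_xxa+t_{xa}x$. Insert $t_{xa}=[x,a]+t_xa+t_ax+t_xt_a$: the right side becomes $[x,[x,a]]+t_x[x,a]+t_a(x^2+t_xx)=[d(x),a]+t_ad(x)=t_ad(x)$.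

All this extends to $A\otimes B$ for a commutative $F$-algebra $B$. Relation (4.1) is bilinear, and by (4.1) $d(\sum b_iu_i)=\sum b_i^2d(u_i)+\sum_{i<j}b_ib_j(t_{u_i}t_{u_j}+t_{u_iu_j})$ is central, so $d$ is again multiplicative. Moreover, as $t_1=0$ and $d(1)=1$,
$$d(1+\mu a)=1+\mu t_a+\mu^2d(a)\qquad(\mu\in B).\tag{4.3}$$

## 5. The equality $T(M_2(F))=A\cap\mathfrak P$

Let $\mathcal N=F[\sigma_t(w)]$ be the polynomial ring with $t\ge1$ and $w$ running over primitive (not a proper power) nonempty words in $x_1,\dots,x_m$ up to rotation. Let $\Psi_n$ be the algebra map from $\mathcal N$ to polynomials in the entries of $m$ generic $n\times n$ matrices that sends $\sigma_t(w)$ to the coefficient $\sigma_t$ of $\det(1+\lambda w)=\sum_t\sigma_t\lambda^t$. There are universal polynomials $P_{t,l}$ with integer coefficients expressing $\sigma_t(B^l)$ through $\sigma_1(B),\sigma_2(B),\dots$ for square matrices $B$ of any size over commutative rings (express the elementary symmetric functions of $l$-th powers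 through elementary symmetric functions). For primitive $v$ put $\sigma_t(v^l)=P_{t,l}(\sigma_1(v),\sigma_2(v),\dots)$; also $\sigma_0=1$.

*Amitsur's formula.* Let $\alpha=\sum_{i=1}^sc_iw_i$ with distinct nonempty words $w_i$, listed in a fixed order. Every word in $y_1,\dots,y_s$ is uniquely a nonincreasing product of Lyndon words. So $(1-\sum y_i)^{-1}$, the sum of all words, is the product of the $(1-\ell)^{-1}$ over Lyndon words $\ell$ in decreasing order, and inverting, $1-\sum y_i=\prod(1-\ell)$ in increasing order. For instance, $(1-y_1)(1-y_1y_2)(1-y_2)=1-y_1-y_2$ up to degree $2$. Substitute $y_i\mapsto\lambda c_iw_i$, and write $w_\ell$ and $c^\ell$ for the resulting word and coefficient: modulo $\lambda^{n+1}$,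
$$1+\lambda\alpha=\prod_{|\ell|\le n}(1+\lambda^{|\ell|}c^\ell w_\ell).\tag{5.1}$$
Therefore
$$\sum_t\sigma_t(\alpha)\lambda^t:=\prod_\ell\sum_t\sigma_t(w_\ell)(c^\ell\lambda^{|\ell|})^t\tag{5.2}$$
defines $\sigma_t(\alpha)\in\mathcal N$ with $\Psi_n(\sigma_t(\alpha))=\sigma_t(\alpha(\xi))$ for all $n$, where $\alpha(\xi)$ is the value at generic $n\times n$ matrices. For example $\sigma_1(\alpha)=\sum c_i\sigma_1(w_i)$. Since $|w_\ell|\ge|\ell|$, all components of $\sigma_t(\alpha)$ have degree $\ge t$ in the $x_i$.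

**Theorem 5.1** (S. Donkin, Invent. Math. 110 (1992); A. N. Zubkov, *On a generalization of the Razmyslov–Procesi theorem*, Algebra and Logic 35 (1996)). Over an infinite field of any characteristic, $\operatorname{Ker}\Psi_n$ is the ideal generated by all $\sigma_t(\alpha)$, $t>n$, $\alpha\in F\langle x_1,\dots,x_m\rangle^+$ (no constant term).

The form that uses the coefficients of $\sigma_t(\sum c_iw_i)$ as a polynomial in the $c_i$ is equivalent, since over an infinite field values and coefficients have the same span. The generators have no components of degree $\le n$, so $\bigcap_n\operatorname{Ker}\Psi_n=0$. Hence *formulas valid for matrices of all sizes hold in $\mathcal N$*.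

**Proposition 5.2.** Define $\eta:\mathcal N\to Z(E)$ by $\sigma_1(w)\mapsto t_w$, $\sigma_2(w)\mapsto d(w)$, $\sigma_t(w)\mapsto0$ $(t\ge3)$ for primitive $w$. If $f=\sum n_i\otimes u_i\in\mathcal N\otimes F\langle x_1,\dots,x_m\rangle$ vanishes on generic $2\times2$ matrices, then $\sum\eta(n_i)u_i=0$ in $E$.

*Proof.* The map $\eta$ is well defined because $t$ and $d$ are rotation invariant ($d(uv)=d(u)d(v)$).

**Step 1: for all $\alpha$ without constant term, $\eta(\sigma_1(\alpha))=t_\alpha$, $\eta(\sigma_2(\alpha))=d(\alpha)$, $\eta(\sigma_t(\alpha))=0$ for $t\ge3$.** First let $\alpha=v^l$, $v$ primitive. Let $B$ be a $2\times2$ companion matrix over $Z(E)$ with trace $t_v$ and determinant $d(v)$. Then $\eta(\sigma_j(v))=\sigma_j(B)$ for all $j$, so $\eta(\sigma_t(v^l))=P_{t,l}(\sigma_1(B),\dots)=\sigma_t(B^l)$, which is $0$ for $t\ge3$. By (4.2) with $x=v$, $a=v^k$, the elements $t_{v^k}$ satisfy the recursion $\mathrm{tr}(B^{k+2})=\mathrm{tr}(B)\mathrm{tr}(B^{k+1})+\det(B)\mathrm{tr}(B^k)$, and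 the initial values agree: $t_1=0=\mathrm{tr}(1)$, $t_v=\mathrm{tr}(B)$. Also $d(v^l)=d(v)^l=\det(B^l)$. For general $\alpha$, apply $\eta$ to (5.2) modulo $\lambda^{n+1}$. By the first case and (4.3), then multiplicativity of $d$ and (5.1),
$$\sum_t\eta(\sigma_t(\alpha))\lambda^t=\prod_\ell d(1+\lambda^{|\ell|}c^\ell w_\ell)=d(1+\lambda\alpha)=1+\lambda t_\alpha+\lambda^2d(\alpha).$$

**Step 2: turn $f$ into an element of $\operatorname{Ker}\Psi_2$.** Let $y=x_{m+1}$ and let $\mathcal N'$ be the ring for $x_1,\dots,x_m,y$. The generator $\sigma_t(w)$ has multidegree $t$ times that of $w$, so the component of $y$-degree $1$ of $\mathcal N'$ is a free $\mathcal N$-module with basis $\sigma_1(uy)$, $u$ all words in $x_1,\dots,x_m$. Identify it with $\mathcal N\otimes F\langle x_1,\dots,x_m\rangle$ via $\sigma_1(uy)\leftrightarrow u$. Since $\mathrm{tr}(fy)=0$ on generic $2\times2$ matrices, Theorem 5.1 gives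
$$\sum n_i\sigma_1(u_iy)=\sum_jc_j\sigma_{t_j}(\beta_j),\qquad t_j\ge3.$$

**Step 3: compare $y$-degree $1$.** Write $\beta=\alpha+\sum_kb_kyb_k'+(y\text{-degree}\ge2)$ with $\alpha$ free of $y$. The $y$-degree-$0$ part of $\sigma_t(\beta)$ is $\sigma_t(\alpha)$. Its $y$-degree-$1$ part is $\sum_{i<t}\sigma_{t-1-i}(\alpha)\sum_k\sigma_1(b_k'\alpha^ib_ky)$. Both are formulas valid for matrices of all sizes; the second is the coefficient of $\lambda^t$ in the derivative $\det(1+\lambda\alpha)\,\lambda\,\mathrm{tr}\big((1+\lambda\alpha)^{-1}\sum b_kyb'_k\big)$, where $(1+\lambda\alpha)^{-1}=\sum\lambda^i\alpha^i$. Hence $f$ is a sum of terms $\sigma_{t_j}(\alpha_j)\cdot h$ and $c\cdot b'\,CH_{t_j-1}(\alpha_j)\,b$, with $c\in\mathcal N$ and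
$$CH_r(\alpha)=\sum_{i=0}^r\sigma_{r-i}(\alpha)\alpha^i.$$
The algebra map $n\otimes u\mapsto\eta(n)u$ kills the former, as $t_j\ge3$. By Step 1 it sends $CH_r(\alpha)$, $r\ge2$, to $\alpha^{r-2}(\alpha^2+t_\alpha\alpha+d(\alpha))=0$. $\square$

**Corollary 5.3.** If $e\in M$ and $\mathrm{ev}(e)=0$, then $e\in\mathfrak P$. In particular $T(M_2(F))=A\cap\mathfrak P$.

*Proof.* Write $e=a+\sum t_{u_i}a_i$ with words $u_i\ne1$. Apply Proposition 5.2 to $1\otimes a+\sum\sigma_1(u_i)\otimes a_i$; by Step 1, $\eta(\sigma_1(u_i))=t_{u_i}$. The second statement follows with (3.2). $\square$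

It remains to prove $A\cap\mathfrak P\subset I$.

## 6. The ideal $\gamma$ and an algebra of differential operators

By (3.3), multiplication by a trace maps elements $[w,a]$ with $w\in[A,A]$ to values of polynomials. So the following ideal is where a trace can be absorbed.

**Definition 6.1.** Let $\gamma$ be the ideal of $A$ generated by all $[[a,b],c]$, $a,b,c\in A$, and $G=A/\gamma$.

Expanding $[[pp',q],a]$ with the Leibniz rule gives further elements of $\gamma$:
$$K(p,p';q,a):=[p,a][p',q]+[p,q][p',a]=[[pp',q],a]+p[[p',q],a]+[[p,q],a]p'\in\gamma.\tag{6.1}$$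

We want a concrete model in which $G$ can be computed. Let $\Lambda=F[\theta_1,\theta_2,\dots]/(\theta_i^2)$. On $\Lambda[\xi_1,\xi_2,\dots]$ consider the operators $X_i=\xi_i+\theta_iD_i$, $D_i=\sum_{j<i}\theta_j\partial_j$, and let $\mathcal W$ be the $\Lambda$-algebra they generate. For example $X_1=\xi_1$, $X_2=\xi_2+\theta_1\theta_2\partial_1$, and $[X_1,X_2]=\theta_1\theta_2$. In general the $D_i$ commute, and $[D_i,\xi_k]$ is $\theta_k$ if $k<i$ and $0$ otherwise, so
$$[X_i,X_k]=\theta_i[D_i,\xi_k]+\theta_k[D_k,\xi_i]=\theta_i\theta_k\quad\text{for all }i,k:\tag{6.2}$$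
for $i\ne k$ exactly one summand is nonzero, and for $i=k$ both sides are $0$. Hence the ordered monomials $X^\alpha=X_1^{\alpha_1}X_2^{\alpha_2}\cdots$ span $\mathcal W$ over $\Lambda$. Since $D_k$ kills polynomials in $\xi_k,\xi_{k+1},\dots$, we have $X^\alpha\cdot1=\xi^\alpha$. So the $\theta_SX^\alpha$ ($S$ a finite set, $\theta_S=\prod_{s\in S}\theta_s$) form an $F$-basis of $\mathcal W$, and $\mathcal W=\Lambda\langle X\rangle/([X_i,X_k]+\theta_i\theta_k)$, since this quotient is spanned over $\Lambda$ by the ordered monomials, too. The $\Lambda$-linear derivation of $\Lambda\langle X\rangle$ with $X_i\mapsto\theta_i$ kills these relations, so there is a $\Lambda$-linear derivation $\delta$ of $\mathcal W$ with $\delta(X_i)=\theta_i$; for example $\delta(X_1X_2)=\theta_1X_2+\theta_2X_1$. The algebra $\mathcal W$ is multigraded with $X_i,\theta_i$ of the degree of $x_i$.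

**Lemma 6.2.** $\delta^2=0$; $[f,g]=\delta(f)\delta(g)$ for $f,g\in\mathcal W$; every $\delta(f)$ is central. In particular $\delta(f)^2=0$ and $\delta([f,g])=0$.

*Proof.* In characteristic $2$, $\delta^2$ is a $\Lambda$-linear derivation; it vanishes on the $X_i$, so $\delta^2=0$. The second claim is proved for words $f,g$ in the $X_i$ by induction on $|f|+|g|$. It is clear if one word is empty, and for $|f|=|g|=1$ it is (6.2). Let $f=f_1f_2$ with $f_1,f_2$ nonempty. By induction $[f,g]=f_1\,\delta f_2\,\delta g+\delta f_1\,\delta g\,f_2$, while $\delta f\,\delta g=f_1\,\delta f_2\,\delta g+\delta f_1\,f_2\,\delta g$. The difference is $\delta f_1[\delta g,f_2]$. Now $\delta g$ is a $\Lambda$-combination of words of length $|g|-1$, so by induction $[\delta g,f_2]=\delta^2(g)\delta(f_2)=0$. If $|f|=1$ and $|g|\ge2$, the case just treated gives $[f,g]=[g,f]=\delta g\,\delta f=\delta f\,\delta g$, as $\delta f\in\Lambda$. Finally $[g,\delta f]=\delta g\,\delta^2f=0$, $\delta(f)^2=[f,f]=0$, and $\delta([f,g])=\delta(\delta f\,\delta g)=0$.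 $\square$

Map $A\to\mathcal W$, $x_i\mapsto X_i$. By Lemma 6.2 commutators become central, so the kernel contains $\gamma$. Conversely, in $A/\gamma$ commutators are central. By (6.1) a letter of one commutator may be exchanged with a letter of another one, so a product of commutators of letters is symmetric in all its letters, and it is zero if a letter repeats (move the two copies into one commutator). So $A/\gamma$ is spanned by the elements $z_Sx^\alpha$ with $z_S=[x_{s_1},x_{s_2}][x_{s_3},x_{s_4}]\cdots$, $S=\{s_1<\dots<s_{2m}\}$. These map to the independent elements $\theta_SX^\alpha$. Hence $G\subset\mathcal W$, with basis $z_SX^\alpha=\theta_SX^\alpha$, $|S|$ even, and $\gamma=\ker(A\to\mathcal W)$. Let $C_G=C/\gamma$; it is the span of those basis elements with $S\ne\emptyset$.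

For a word $u=u_1\cdots u_n$ let $\hat u_i$ be $u$ with its $i$-th letter deleted, and $\hat u_{ii'}$ be $u$ with two letters deleted. As $\delta$ is a derivation with central values, $\delta(u)=\sum_k\delta(u_k)\hat u_k$ in $\mathcal W$, and so
$$[u,a]=\sum_k[u_k,a]\,\hat u_k\quad\text{in }G.\tag{6.3}$$

## 7. Multiplying $\gamma$ by a trace, with values in $A/I$

**The attempt.** By (3.3) the natural definition of "$\mathrm{tr}(u)\cdot g$" for $g=\sum b_i[w_i,a_i]b_i'\in\gamma$, $w_i\in[A,A]$, is $\sum b_i[[u,w_i],a_i]b_i'$. The trouble is that $g$ has many such expressions. If $\sum b_i[w_i,a_i]b_i'=0$ in $A$, then $\sum b_i[[u,w_i],a_i]b_i'$ equals $\mathrm{tr}(u)\cdot0=0$ on $M_2$, so it is an $M_2$-identity, but it can have any degree, and we need it to lie in $I$. For a single known relation, such as $K(p,p';q,a)=K(p,p';a,q)$, the discrepancy is a substitution into an identity of degree $5$. What is needed is that *all* relations among the elements $b[w,a]b'$ are controlled in bounded degree. This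 is the situation met at the end of Section 1, and here is the precise tool.

**Lemma 7.1.** Let $B$ be a free algebra graded by a "content" such that words of equal content carry a well-founded total order compatible with multiplication. Let $\mathcal G$ be a set of content-homogeneous elements $g=\bar g+r_g$, with $\bar g$ a nonempty word and $r_g$ a combination of smaller words; different $g$ have different $\bar g$, none a subword of another. Let $J$ be the ideal generated by $\mathcal G$, $N$ a vector space, and let $y(p,g,q)\in N$ be bilinear in $p,q\in B$. Assume: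

(i) $y(p,g,cg'q)=y(pgc,g',q)$ for all $g,g'\in\mathcal G$ and words $p,c,q$;

(ii) whenever $\bar g=ab$, $\bar g'=bc$ with $a,b,c$ nonempty, there is a representation $gc-ag'=\sum c_ip_ig_iq_i$ with $p_i\bar g_iq_i<abc$ and $y(p,g,cq)-y(pa,g',q)=\sum c_iy(pp_i,g_i,q_iq)$ for all words $p,q$.

Then there is a linear $h:J\to N$ with $h(pgq)=y(p,g,q)$.

*Proof.* Call $p\bar gq$ the leading word of the triple $(p,g,q)$, $p,q$ words. We show: if two triples $(p,g,q)$, $(p',g',q')$ have the same leading word, then $pgq-p'g'q'$ is a combination of elements $p_ig_iq_i$ with smaller leading words, *and the same combination* expresses $y(p,g,q)-y(p',g',q')$. If the occurrences of $\bar g$ and $\bar g'$ are nested, they coincide and so do the triples. For overlapping occurrences the claim is (ii). For disjoint ones, with leading word $p\bar gc\bar g'q$,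
$$pgc\bar g'q-p\bar gcg'q=-pgcr_{g'}q+pr_gcg'q,$$
and the corresponding equality for $y$ is (i) expanded by bilinearity (insert $g=\bar g+r_g$, $g'=\bar g'+r_{g'}$).

Now let $\sum c_ip_ig_iq_i=0$ be a finite relation, without loss content-homogeneous. The coefficients of the triples with the maximal leading word sum to $0$, since no other triple involves this word. By the claim the relation can be rewritten with smaller leading words without changing $\sum c_iy(p_i,g_i,q_i)$. By well-foundedness this sum is $0$. $\square$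

For instance, let $B=A$ and $\mathcal G=\{[x_i,x_j]:i<j\}$ with lexicographic order; then $J=C$ and the overlaps are $x_kx_jx_i$. We return to this case in Section 10.

**A presentation of $\gamma$ with short leading words.** We adjoin names for the commutators of letters, so that leading words have length $2$. Let $B$ be free on the $x_i$ and $z_{ij}$ ($i<j$), with content $=$ multidegree, where $z_{ij}$ has that of $x_ix_j$. Order words of equal content lexicographically from the left, with all $z$'s smaller than all $x$'s, $x_1<x_2<\cdots$, and $z_{ij}$ ordered lexicographically by $(i,j)$. Words of equal content are not proper prefixes of each other and are finite in number, so the order is compatible with multiplication and well-founded. Let $\mathcal G$ consist of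

* R1: $x_jx_i+x_ix_j+z_{ij}$ ($i<j$);
* R2: $x_kz_{ij}+z_{ij}x_k$;
* R3: $zz'+z_{ab}z_{cd}$ for $a<b<c<d$ and $zz'\ne z_{ab}z_{cd}$ any product of two $z$'s whose index pairs partition $\{a,b,c,d\}$;
* R4: $z_{ij}z_{kl}$ with $\{i,j\}\cap\{k,l\}\ne\emptyset$.

The first words are leading. All elements of $\mathcal G$ lie in the kernel of $B\to\mathcal W$, $x_i\mapsto X_i$, $z_{ij}\mapsto\theta_i\theta_j$. The words containing no leading word are $z_{s_1s_2}z_{s_3s_4}\cdots x_{i_1}x_{i_2}\cdots$ with $s_1<s_2<\cdots$ and $i_1\le i_2\le\cdots$; their images are linearly independent. Reducing an element $e$ of the kernel by $\mathcal G$ must therefore end in $0$, which writes $e=\sum c_ip_ig_iq_i$ with leading words $\le$ that of $e$. Thus $J=(\mathcal G)=\ker(B\to\mathcal W)$. In (ii), the word $abc$ cancels in $gc-ag'$, so a representation with leading words $<abc$ exists; it may be taken of the content of $abc$.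

**The values.** Let $\pi:B\to A$, $x_i\mapsto x_i$, $z_{ij}\mapsto[x_i,x_j]$, and let $B$ act on $A/I$ via $\pi$. For $u\in A$ put
$$k_u(p,p';q,a)=[[u,[pp',q]],a]+p[[u,[p',q]],a]+[[u,[p,q]],a]p'.$$
By (3.3) and (6.1), $k_u=\mathrm{tr}(u)K$ on $M_2$. For $g\in\mathcal G$ define $y_g$ as follows.

* R1: $y_g=0$; note $\pi(g)=0$.
* R2: $y_g=[[u,[x_i,x_j]],x_k]$; note $\pi(g)=[[x_i,x_j],x_k]$.
* R3: $\pi(g)$ is a sum of elements $K$ of letters. Indeed $[x_p,x_q][x_{p'},x_a]+[x_p,x_a][x_{p'},x_q]=K(x_p,x_{p'};x_q,x_a)$, so exchanging a letter of one commutator with a letter of the other changes the product by a $K$ (brackets are symmetric), and such exchanges generate all permutations of the four letters. Fix such a sum; $y_g$ is the corresponding sum of $k_u$'s.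
* R4: if the common index is $a$, $\pi(g)=[x_b,x_a][x_a,x_c]=K(x_b,x_a;x_c,x_a)$; $y_g$ is the corresponding $k_u$.

In all cases $y_g=\mathrm{tr}(u)\pi(g)$ on $M_2$. Put $y(p,g,q)=\pi(p)\,y_g\,\pi(q)\in A/I$.

**Condition (ii): bounded degree.** All leading words have length $2$, so an overlap word $abc$ has length $3$ and degree $\le6$. Regard $u$ as a new variable. The required equality says that $y_g\pi(c)+\pi(a)y_{g'}+\sum c_i\pi(p_i)y_{g_i}\pi(q_i)$ vanishes modulo $I$. On $M_2$ this polynomial is $\mathrm{tr}(u)\,\pi(gc-ag'-\sum c_ip_ig_iq_i)=0$. So it is an $M_2$-identity of degree $\le1+6=7$, and it and its substitutions lie in $I$. This is where the number $7$ comes from.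

**Condition (i).** We need $y_g\,\pi(c)\,\pi(g')=\pi(g)\,\pi(c)\,y_{g'}$ in $A/I$. Each pair $(\pi(g),y_g)$ has the form $(\sum b[w,a]b',\sum b[[u,w],a]b')$ with $w\in[A,A]$. So it suffices that modulo $I$
$$[[u,w'],a]\,v\,[w,c]=[w',a]\,v\,[[u,w],c]\qquad(w,w'\in[A,A];\ a,v,c\in A).\tag{7.1}$$
The polynomial $[y,a][[x,w],c]+[x,a][[y,w],c]+[[x,y],a][w,c]$ with $w=[p,q]$ is an $M_2$-identity of degree $6$: by (3.3) it equals $(\mathrm{tr}(x)[y,a]+\mathrm{tr}(y)[x,a]+[[x,y],a])[w,c]$ on $M_2$, which is $\mathrm{ev}(\rho(x,y,a))[w,c]=0$. Also $[[w',w],c]$ with commutators $w,w'$ is an $M_2$-identity of degree $5$, since $[w',w]=\mathrm{tr}(w'w)$ on $M_2$ by (3.1). Substituting $y=w'$, $x=u$ in the first and using the second to remove the middle term gives (7.1) for $v=1$. In general write $[w',a]v=[w',av]+a[w',v]$ and $[[u,w'],a]v=[[u,w'],av]+a[[u,w'],v]$ and apply the case $v=1$ to $av$ and to $v$ in place of $a$.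

So Lemma 7.1 gives a $B$-bimodule map $h_u:J\to A/I$. Since $\gamma=\ker(A\to\mathcal W)$, we have $\gamma=A\cap J$. Let $\tau_u=h_u|_\gamma$, an $A$-bimodule map $\gamma\to A/I$.

The map $\tau_u$ was built from letters. We now show that it has the expected values for arbitrary arguments.

**Lemma 7.2.** For all $p,p',q,a\in A$: (a) $\tau_u([[p,q],a])=[[u,[p,q]],a]$; (b) $\tau_u(K(p,p';q,a))=k_u(p,p';q,a)$ in $A/I$. Hence $\tau_u$ is linear in $u$ and depends only on $t_u$.

*Proof.* By linearity all arguments may be taken to be words, and nonempty ones: if one of them is $1$, both sides vanish (for example $k_u(1,p';q,a)=2[[u,[p',q]],a]=0$). We induct on the total length $N$ of the arguments.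

**Letters.** Since $h_u$ vanishes on the ideal generated by R1, inside $J$ we may replace $[x_i,x_j]$ by $z_{ij}$, with $z_{ji}=z_{ij}$, $z_{ii}=0$. Then (a) is the definition of $y_g$ for R2. In (b), $K$ becomes $z_{pa}z_{p'q}+z_{pq}z_{p'a}$. If the four indices are distinct, this is a sum of elements of R3. Otherwise a coincidence of indices makes each product zero (coincidence inside a factor) or an element of R4. So the left side is a sum of $y_g$'s. Both sides equal $\mathrm{tr}(u)K$ on $M_2$ and have degree $5$, with $u$ as a variable; so they agree modulo $I$.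

**(b) for $N$, from (a) and (b) for smaller totals.** If $q=q_1q_2$, expanding both sides shows
$$K(p,p';q_1q_2,a)=q_1K(p,p';q_2,a)+K(p,p';q_1,a)q_2+[[p,a],q_1][p',q_2]+[p,q_1][[p',a],q_2]:$$
$[p,a][p',q_1q_2]+[p,q_1q_2][p',a]$ consists of $[p,a]q_1[p',q_2]$, $[p,a][p',q_1]q_2$, $q_1[p,q_2][p',a]$, $[p,q_1]q_2[p',a]$; the commutators $[[p,a],q_1]$ and $[[p',a],q_2]$ move $q_1$ and $q_2$ to their places. Apply $\tau_u$ and induction:
$$\tau_u(K)=q_1k_u(p,p';q_2,a)+k_u(p,p';q_1,a)q_2+[[u,[p,a]],q_1][p',q_2]+[p,q_1][[u,[p',a]],q_2].$$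
This and $k_u(p,p';q_1q_2,a)$ both equal $\mathrm{tr}(u)K(p,p';q_1q_2,a)$ on $M_2$, and with $u,p,p',q_1,q_2,a$ as variables the degree is $6$. So they agree modulo $I$. If $a$ is a product, use $K(p,p';q,a)=K(p,p';a,q)$, and the same for $k_u$ modulo $I$ (degree $5$). If $p=p_1p_2$ or $p'=p_1'p_2'$, argue in the same way (again degree $6$) with
$$K(p_1p_2,p';q,a)=p_1K(p_2,p';q,a)+K(p_1,p';q,a)p_2+[p_1,a][p_2,[p',q]]+[p_1,q][p_2,[p',a]],$$
$$K(p,p_1'p_2';q,a)=K(p,p_1';q,a)p_2'+p_1'K(p,p_2';q,a)+[[p,a],p_1'][p_2',q]+[[p,q],p_1'][p_2',a].$$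
In the first, the last two terms turn $[p_1,a][p',q]p_2$ and $[p_1,q][p',a]p_2$ into $[p_1,a]p_2[p',q]$ and $[p_1,q]p_2[p',a]$; in the second, they turn $p_1'[p,a][p_2',q]$ and $p_1'[p,q][p_2',a]$ into $[p,a]p_1'[p_2',q]$ and $[p,q]p_1'[p_2',a]$. What results is the Leibniz expansion of the left side.

**(a) for $N$.** If $a=a_1a_2$, use the Leibniz rule and induction. If $p=p_1p_2$, then by (6.1) $[[p_1p_2,q],a]=K(p_1,p_2;q,a)+p_1[[p_2,q],a]+[[p_1,q],a]p_2$. By (b) for $N$ and induction, $\tau_u$ of this is $k_u(p_1,p_2;q,a)+p_1[[u,[p_2,q]],a]+[[u,[p_1,q]],a]p_2$, which is $[[u,[p_1p_2,q]],a]$ by definition of $k_u$. If $q$ is a product, use $[p,q]=[q,p]$.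

**Dependence on $u$.** The elements in (a) generate $\gamma$, so $\tau_u$ is linear in $u$. Finally $\tau_1=0$, and $\tau_{[r,s]}=0$ because $[[[r,s],[p,q]],a]$ is an $M_2$-identity of degree $5$. $\square$

## 8. The bimodule $E_1$ and the rules for $\rho$

By Lemma 7.2, $\tau:T\otimes\gamma\to A/I$, $t_u\otimes g\mapsto\tau_u(g)$, is a well-defined bimodule map. We impose the relations $t_ug=\tau_u(g)$:
$$E_1=\big(A/I\oplus(T\otimes A)\big)/\{(\tau(\ell),\ell):\ell\in T\otimes\gamma\}.$$
An element $(a,0)$ of the denominator has $\ell=0$, so $a=0$. Hence $A/I\subset E_1$, and $E_1/(A/I)=T\otimes G$. There is a natural bimodule map $M\to E_1$, and in $E_1$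
$$t_u[w,a]=[[u,w],a]\qquad(w\in[A,A]).\tag{8.1}$$

For $V=F\langle x_1,\dots,x_m\rangle\subset A$ define $M_V,T_V,\gamma_V,C_V,\dots$ as for $A$. The retraction $A\to V$, $x_j\mapsto0$ ($j>m$), shows $T_V\subset T$, $\gamma_V=\gamma\cap V$, $C_V=C\cap V$, $M_V\subset M$, and $(T\otimes\gamma)\cap(T_V\otimes V)=T_V\otimes\gamma_V$. All these spaces are multigraded ($t_u\otimes a$ has the degree of $ua$). A homomorphism $\varphi:V\to A$ induces $M_V\to M\to E_1$. The next statement is our machine for proving relations in $E_1$ in all degrees from computations in degree $\le7$.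

**Proposition 8.1.** If $e\in M_V$ has degree $\le7$, $\mathrm{ev}(e)=0$, and $t$-part in $T_V\otimes\gamma_V$, then $\varphi(e)=0$ in $E_1$ for all $\varphi:V\to A$.

*Proof.* Write the $t$-part as a combination of $t_m\otimes b[[p,q],a]b'$ of degree $\le7$ ($m,b,p,q,a,b'$ words) and replace each such term by $b[[m,[p,q]],a]b'$. By (8.1) this does not change $\varphi(e)$ in $E_1$, and by (3.3) it does not change $\mathrm{ev}$. We get a polynomial of degree $\le7$ that is an $M_2$-identity, so its image under $\varphi$ lies in $I$. $\square$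

The $t$-part lies in $T_V\otimes\gamma_V$ if and only if it vanishes in $T_V\otimes G_V\subset T_V\otimes\mathcal W$, where $[a,b]=\delta a\,\delta b$ and all $\delta a$ are central with square $0$. There the $t$-part of $\rho(x,y,a)$ is
$$t_x\,\delta y\,\delta a+t_y\,\delta x\,\delta a.\tag{8.2}$$
Let $\mathfrak P_\rho\subset E_1$ be the sub-bimodule generated by all $\rho(x,y,a)$, $x,y,a\in A$. Since $\mathrm{ev}(\rho)=0$, Proposition 8.1 applies to combinations of $\rho$'s, with the arguments as variables, as soon as the degree is $\le7$ and the $t$-part vanishes in $T\otimes G$. The following hold in $E_1$ for all arguments in $A$.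

**($\rho$1)** $\rho$ is trilinear, $\rho(x,y,a)=\rho(y,x,a)$, $\rho(x,x,a)=0$, $\rho(1,y,a)=0$ (already in $M$); and $\rho(w,y,a)=0$ for $w\in[A,A]$, since it equals $t_y[w,a]+[[w,y],a]$ and (8.1) applies.

**($\rho$2)** $b\rho(x,y,a)=\rho(x,y,a)b$. Degree $4$; in (8.2) everything is central, so the $t$-part of the difference is $0$.

**($\rho$3)** $\rho(x,y,ab)=a\rho(x,y,b)+\rho(x,y,a)b$. This holds already in $M$ by the Leibniz rule.

**($\rho$4)** $\rho(x,y,a)+\rho(y,a,x)+\rho(a,x,y)=0$. Already in $M$: each trace term occurs twice, and the rest is the Jacobi identity.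

**($\rho$5)** $\rho(x,y,a)[b,c]$ is symmetric in $a,b,c$ and is $0$ if two of $a,b,c$ coincide. Degree $5$; the $t$-part is $(t_x\delta y+t_y\delta x)\,\delta a\,\delta b\,\delta c$. Also $\rho(x,y,a)[[p,q],c]=0$: degree $6$, and the $t$-part is in $T\otimes\gamma$.

**($\rho$6)** $\rho(x,y,x)[y,a]=0$. Degree $5$; the $t$-part is $(t_x\,\delta y\,\delta x+t_y\,\delta x\,\delta x)\,\delta y\,\delta a=0$.

**($\rho$7)** For $\Delta(y,y';u,a):=\rho(u,yy',a)+y\rho(u,y',a)+\rho(u,y,a)y'$ we have
$$\Delta(y,y';uu',a)=u\Delta(y,y';u',a)+\Delta(y,y';u,a)u'+\rho(y',y,u)[u',a].$$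
Degree $5$. In $\Delta(y,y';u,a)$ the $t_u$-terms cancel because $\delta(yy')=y\,\delta y'+y'\,\delta y$. So its $t$-part is $t_{yy'}\,\delta u\,\delta a+t_{y'}\,y\,\delta u\,\delta a+t_y\,y'\,\delta u\,\delta a$. Now insert $\delta(uu')=u\,\delta u'+u'\,\delta u$. The $t_{yy'}$-terms on both sides agree. The sum of all $t_{y'}$-terms is $(yu+uy)\,\delta u'\,\delta a+(yu'+yu')\,\delta u\,\delta a+\delta y\,\delta u\,\delta u'\,\delta a=[y,u]\,\delta u'\,\delta a+\delta y\,\delta u\,\delta u'\,\delta a=0$. The $t_y$-terms are the same with $y'$ in place of $y$, and sum to $[y',u]\,\delta u'\,\delta a+\delta y'\,\delta u\,\delta u'\,\delta a=0$.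

**($\rho$8)** $\rho(uu',x,x)=u\rho(u',x,x)+\rho(u,x,x)u'$. Already in $M$: $\rho(u,x,x)=t_x[u,x]+[[u,x],x]=t_x[u,x]+[u,x^2]$, and both terms are derivations in $u$.

By ($\rho$2) and ($\rho$5), $\gamma$ annihilates $\mathfrak P_\rho$. So $\mathfrak P_\rho=\sum\rho(x,y,a)G$ is a $G$-module with $b\rho b'=\rho bb'$. By ($\rho$3), for a word $c=c_1\cdots c_n$,
$$\rho(x,y,c)=\sum_k\rho(x,y,c_k)\hat c_k,\tag{8.3}$$
so $\mathfrak P_\rho$ is spanned by the elements $\rho(u,v,x_j)b$ with words $u,v$ and $b\in G$.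

For indices $a,b$ and a sequence $U=(c_1,\dots,c_{2m+1})$ of indices put
$$r_{ab}(U)=\rho(x_a,x_b,x_{c_1})[x_{c_2},x_{c_3}]\cdots[x_{c_{2m}},x_{c_{2m+1}}].$$
By ($\rho$5) and the symmetry of products of letter commutators in $G$, $r_{ab}(U)$ is symmetric in $U$ and $0$ if $U$ has a repetition. By ($\rho$1), $r_{ab}=r_{ba}$ and $r_{aa}=0$. By ($\rho$4) and ($\rho$6),
$$r_{ab}(U,c)+r_{bc}(U,a)+r_{ca}(U,b)=0\quad(|U|\text{ even}),\tag{8.4}$$
$$r_{ab}(U)=0\quad\text{if }a\ne b\text{ and }a,b\in U.\tag{8.5}$$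

## 9. $\mathfrak P_\rho\cap(A/I)=0$

Let $\mathrm{pr}:\mathfrak P_\rho\to T\otimes C_G$ be the restriction of the projection $E_1\to T\otimes G$. Its kernel is $\mathfrak P_\rho\cap(A/I)$. Here $E_1/(A/I)$ gives no control of the kernel by degree counting. Instead we construct a linear map $\nu:T\otimes C_G\to\mathfrak P_\rho$ with $\nu\circ\mathrm{pr}=\mathrm{id}$.

**Definition 9.1.** For $S=\{s_1<s_2<\cdots\}$ of even size, nonempty, let $S''=S\setminus\{s_1,s_2\}$. Define $\nu_k:C_G\to\mathfrak P_\rho$ by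
$$\nu_k(z_SX^\alpha)=\begin{cases}0&k<s_1\\ r_{k,s_1}(S\setminus s_1)X^\alpha&k>s_1\\ r_{k,s_2}(S\setminus s_2)X^\alpha&k=s_1\end{cases}$$
and
$$\nu(t_u\otimes z_SX^\alpha)=\rho(u,x_{s_1},x_{s_2})z_{S''}X^\alpha+\nu_{s_1}([u,x_{s_2}]z_{S''}X^\alpha).\tag{9.1}$$

The right side of (9.1) is linear in $u\in A$ and vanishes for $u\in[A,A]+F$, by ($\rho$1) and because $[u,x_{s_2}]=\delta(u)\theta_{s_2}=0$ in $G$ for such $u$. So $\nu$ is well defined. For example, $\nu_1(z_{\{1,2\}})=r_{12}(1)=\rho(x_1,x_2,x_1)$ and $\nu_3(z_{\{1,2\}})=r_{31}(2)=\rho(x_3,x_1,x_2)$.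

For $u=x_k$, (9.1) equals $\nu_k(z_SX^\alpha)$. For $k>s_1$ the first term is $r_{k,s_1}(S\setminus s_1)X^\alpha$, and the second is $\nu_{s_1}$ of $0$ or of a set with minimum $>s_1$, so it is $0$. For $k=s_1$ the first term is $0$ and the second is $\nu_{s_1}(z_SX^\alpha)$. For $k<s_1$ we get $r_{k,s_1}(S\setminus s_1)X^\alpha+r_{s_1,k}(S\setminus s_1)X^\alpha=0$.

**Step (i), letters: for all $k,l,j$ and $b\in G$,**
$$\nu_k([x_l,x_j]b)+\nu_l([x_k,x_j]b)=\rho(x_k,x_l,x_j)b.\tag{9.2}$$
Take $b=z_{S_0}X^\alpha$ and $V=(j,S_0)$. The right side is $r_{kl}(V)X^\alpha$, and $[x_l,x_j]z_{S_0}=\theta_l\theta_V$. We omit $X^\alpha$. If $V$ has a repetition, or $k=l$, both sides vanish. So let $V$ be a set and $k\ne l$.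

*Case $k,l\notin V$.* Let $m=\min(V\cup\{k,l\})$. If $m=k$, the left side is $0+r_{lk}(V)$; if $m=l$, it is $r_{kl}(V)+0$. If $m\in V$, it is $r_{km}(V\setminus m,l)+r_{lm}(V\setminus m,k)=r_{kl}(V)$ by (8.4).

*Case $k\in V$, $l\notin V$.* The second term is $0$ since $\theta_k\theta_V=0$. The first is $\nu_k(z_{V\cup l})=r_{k,s}(V\cup l\setminus s)$ with some $s\in(V\cup l)\setminus k$. If $s=l$, this is $r_{kl}(V)$. If $s\in V$, (8.4) gives $r_{kl}(V)+r_{ls}(V\setminus s,k)+r_{sk}(V\setminus s,l)=0$, and the middle term vanishes because $k$ is repeated. So again the value is $r_{kl}(V)$. The case $l\in V$, $k\notin V$ is symmetric.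

*Case $k,l\in V$.* The left side is $0$, and the right side is $0$ by (8.5).

**Step (ii), one word: for words $u$, indices $l,j$ and $b\in G$,**
$$\nu(t_u\otimes[x_l,x_j]b)+\nu_l([u,x_j]b)=\rho(u,x_l,x_j)b.\tag{9.3}$$
Put $\Omega_{l,j}(u;b)=\rho(u,x_l,x_j)b+\nu_l([u,x_j]b)$ with $b=z_{S_0}X^\alpha$, where $S_0$ may be any sequence of even length and $z_{S_0}$ the product of commutators. We show that $\Omega$ is symmetric in the sequence $(l,j,S_0)$ and $0$ on repetitions.

In $(j,S_0)$ this follows from ($\rho$5) and $[u,x_j]z_{S_0}=\delta(u)\theta_j\theta_{S_0}$. *Symmetry in $l,j$:* by ($\rho$4), $\rho(u,x_l,x_j)+\rho(u,x_j,x_l)=\rho(x_l,x_j,u)$. With (8.3) and (6.3), $\Omega_{l,j}+\Omega_{j,l}$ is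
$$\sum_k\{\rho(x_l,x_j,u_k)\hat u_kb+\nu_l([u_k,x_j]\hat u_kb)+\nu_j([u_k,x_l]\hat u_kb)\}=0$$
by (9.2), applied to the pair $l,j$ and the third letter $u_k$. *$\Omega_{l,l}=0$:* by ($\rho$8) and ($\rho$2), $\rho(u,x_l,x_l)=\sum_k\rho(u_k,x_l,x_l)\hat u_k$. By (9.2) with $j=l$, $\nu_l([u_k,x_l]b')=\rho(u_k,x_l,x_l)b'$ for $b'\in G$. Take $b'=\hat u_kb$, sum over $k$, and use (6.3).

So $\Omega$ is symmetric in $(l,j,S_0)$ and $0$ on repetitions. The same is true of $\nu(t_u\otimes[x_l,x_j]z_{S_0}X^\alpha)$. For increasing sequences the two agree by (9.1). Hence $\Omega_{l,j}(u;b)=\nu(t_u\otimes[x_l,x_j]b)$ always, which is (9.3).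

**Step (iii), two words: for words $u,v$, $b\in G$, $a=x_j$,**
$$\nu(t_u\otimes[v,a]b)+\nu(t_v\otimes[u,a]b)=\rho(u,v,a)b.\tag{9.4}$$
For a letter $c=x_m$ write $\nu_c=\nu_m$. By (6.3) and (9.3) the left side is
$$\sum_k\rho(u,v_k,a)\hat v_kb+\sum_i\rho(v,u_i,a)\hat u_ib+\sum_{i,k}\big\{\nu_{v_k}([u_i,a]\hat u_i\hat v_kb)+\nu_{u_i}([v_k,a]\hat v_k\hat u_ib)\big\}.$$
Replace $\hat u_i\hat v_k$ by $\hat v_k\hat u_i+[\hat u_i,\hat v_k]$. For fixed $k$ the correction is $\nu_{v_k}$ of a multiple of
$$\sum_i[u_i,a][\hat u_i,\hat v_k]=\sum_i\delta u_i\,\delta a\,\delta(\hat u_i)\,\delta(\hat v_k)=0,$$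
because $\delta(\hat u_i)=\sum_{i'\ne i}\delta(u_{i'})\hat u_{ii'}$ and each unordered pair $\{i,i'\}$ occurs twice. By (9.2) the double sum is then $\sum_{i,k}\rho(u_i,v_k,a)\hat v_k\hat u_ib$. Put $\psi_v(u):=\rho(u,v,a)+\sum_k\rho(u,v_k,a)\hat v_k$. Collecting terms, (9.4) follows from
$$\Xi(u,v):=\psi_v(u)+\sum_i\psi_v(u_i)\hat u_i=0.\tag{9.5}$$

**Step (iv): proof of (9.5)**, by induction on $|v|$. If $|v|\le1$, then $\psi_v=0$. If $u$ is empty, all terms vanish; so let $|u|\ge1$. Let $v=yy'$ with $y'$ a letter and $|y|\ge1$, and write $\Delta(u)=\Delta(y,y';u,a)$. From the definitions and ($\rho$2), $\psi_{yy'}(u)=\rho(u,yy',a)+\sum_k\rho(u,y_k,a)\hat y_ky'+\rho(u,y',a)y=\Delta(u)+\psi_y(u)y'$. Hence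
$$\Xi(u,yy')=\Gamma(u)+\Xi(u,y)y'+\Pi(u),\qquad\Gamma(u)=\Delta(u)+\sum_i\Delta(u_i)\hat u_i,\qquad\Pi(u)=\sum_i\psi_y(u_i)[y',\hat u_i],$$
where $\Pi$ arises from moving $y'$ past $\hat u_i$. By induction $\Xi(u,y)=0$. We show $\Gamma(u)+\Pi(u)=0$ by induction on $|u|$. For $|u|=1$, $\Gamma(u)=2\Delta(u)=0$ and $\Pi(u)=0$.

Let $u=u^-e$ with $e$ a letter and $|u^-|\ge1$; below $u_i,\hat u_i$ refer to $u^-$. By ($\rho$7),
$$\Gamma(u^-e)=\Gamma(u^-)e+\big(u^-\Delta(e)+\Delta(e)u^-\big)+\rho(y',y,u^-)[e,a].$$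
By ($\rho$2), of the three terms of $\Delta(e)$ the first contributes nothing to the bracket, and
$$\Gamma(u^-e)=\Gamma(u^-)e+\rho(e,y',a)[u^-,y]+\rho(e,y,a)[u^-,y']+\rho(y',y,u^-)[e,a].$$
Since $[y',\hat u_ie]=[y',\hat u_i]e+\hat u_i[y',e]$,
$$\Pi(u^-e)=\Pi(u^-)e+\sum_i\psi_y(u_i)\hat u_i[y',e]+\psi_y(e)[y',u^-].$$
By induction $\Gamma(u^-)e+\Pi(u^-)e=0$. The term $\rho(e,y,a)[u^-,y']$ cancels against the part $\rho(e,y,a)[y',u^-]$ of $\psi_y(e)[y',u^-]$. Now use $[u^-,y]=\sum[u_i,y]\hat u_i$, $[y',u^-]=\sum[y',u_i]\hat u_i$ and $\rho(y',y,u^-)=\sum\rho(y',y,u_i)\hat u_i$. Commutators are central in $G$, so what remains is a sum over $i$ of terms multiplied by $\hat u_i$, and it suffices that for every letter $f=u_i$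
$$\rho(e,y',a)[f,y]+\rho(y',y,f)[e,a]+\rho(f,y,a)[y',e]+\sum_k\rho(f,y_k,a)\hat y_k[y',e]+\sum_k\rho(e,y_k,a)\hat y_k[y',f]=0.$$
By ($\rho$5), $\rho(f,y,a)[y',e]=\rho(f,y,y')[a,e]$. So by ($\rho$4) and (8.3),
$$\rho(y',y,f)[e,a]+\rho(f,y,a)[y',e]=\big(\rho(y',y,f)+\rho(f,y,y')\big)[a,e]=\rho(f,y',y)[a,e]=\sum_k\rho(f,y',y_k)\hat y_k[a,e].$$
Also $[f,y]=\sum_k[f,y_k]\hat y_k$. So the expression is the sum over $k$ of $\hat y_k$ times (writing letters as indices)
$$r_{e,y'}(a,f,y_k)+r_{f,y'}(a,e,y_k)+r_{f,y_k}(a,y',e)+r_{e,y_k}(a,y',f).$$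
By (8.4) the first two terms add up to $r_{e,f}(a,y',y_k)$, and so do the last two. The total is $0$, and (9.5) is proved.

Now (9.4) says $\nu(\mathrm{pr}(\rho(u,v,x_j)b))=\rho(u,v,x_j)b$. These elements span $\mathfrak P_\rho$, so $\mathrm{pr}$ is injective and
$$\mathfrak P_\rho\cap(A/I)=0.\tag{9.6}$$

We also need to recognize the image of $\mathrm{pr}$. Let $\Phi:T\otimes A\to\mathcal W$, $t_u\otimes a\mapsto\delta(u)a$. By Lemma 6.2 it is well defined ($\delta$ kills $[A,A]+F$) and a bimodule map ($\delta(u)$ is central), and it factors through $T\otimes G$.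

**Lemma 9.2.** $\mathrm{pr}(\mathfrak P_\rho)=\ker(\Phi|_{T\otimes C_G})$.

*Proof.* By (8.2), $\Phi(\mathrm{pr}(\rho(x,y,a)b))=2\,\delta x\,\delta y\,\delta a\,b=0$. For the converse, let $\mathcal L$ be the span of the $t_{x_k}\otimes z_SX^\alpha$ with $S\ne\emptyset$ and $k<\min S$. First, $\mathrm{pr}\,\nu_k(c)\equiv t_{x_k}\otimes c$ modulo $\mathcal L$ for $c=z_SX^\alpha$:

* $k<s_1$: $\mathrm{pr}\,\nu_k(c)=0\equiv t_{x_k}\otimes c$.
* $k>s_1$: $\mathrm{pr}\,\nu_k(c)=t_{x_k}\otimes c+t_{x_{s_1}}\otimes\theta_k\theta_{S\setminus s_1}X^\alpha$, and the last term is $0$ or in $\mathcal L$.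
* $k=s_1$: $\mathrm{pr}\,\nu_k(c)=t_{x_k}\otimes c+t_{x_{s_2}}\otimes\theta_{s_1}\theta_{S\setminus s_2}X^\alpha=t_{x_k}\otimes c$.

Therefore, by (9.1),
$$\mathrm{pr}\,\nu(t_u\otimes z_SX^\alpha)=t_u\otimes z_SX^\alpha+t_{x_{s_1}}\otimes[u,x_{s_2}]z_{S''}X^\alpha+\mathrm{pr}\,\nu_{s_1}([u,x_{s_2}]z_{S''}X^\alpha)\equiv t_u\otimes z_SX^\alpha$$
modulo $\mathcal L$. So $T\otimes C_G=\mathrm{pr}(\mathfrak P_\rho)+\mathcal L$. Finally $\Phi$ is injective on $\mathcal L$, since $t_{x_k}\otimes z_SX^\alpha\mapsto\theta_{\{k\}\cup S}X^\alpha$ are distinct basis elements. If $\Phi$ kills an element of $T\otimes C_G$, it kills its component in $\mathcal L$, so this component is $0$. $\square$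

*Graded form.* $\mathrm{pr}(\mathfrak P_\rho)$ is spanned by the multihomogeneous elements $\mathrm{pr}(\rho(x,y,a)b)$ with words $x,y,a,b$. So an element of $\ker(\Phi|_{T\otimes C_G})$ is a combination of such elements whose multidegrees occur in it; in particular they involve no new variables and do not raise the degree.

## 10. The relations $\sigma$ and the proof of Theorem 2.3

Let $E_2=E_1/\mathfrak P_\rho$. By (9.6), $A/I\subset E_2$. Proposition 8.1 becomes stronger here.

**Proposition 10.1.** If $e\in M_V$ has degree $\le7$, $\mathrm{ev}(e)=0$, and $t$-part in $T_V\otimes C_V$ and killed by $\Phi$, then $\varphi(e)=0$ in $E_2$ for all $\varphi:V\to A$.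

*Proof.* By Lemma 9.2 in its graded form, subtracting suitable $\rho(x,y,a)b\in M_V$ of degree $\le7$ moves the $t$-part into $T_V\otimes\gamma_V$. Apply Proposition 8.1 to the difference; the subtracted terms map to $\mathfrak P_\rho$. $\square$

The relation $\sigma(w,y)=0$ demands $t_{wy}=t_yw+[w,y]$. The right side should depend only on the product $wy$. The next lemma says so in $E_2$, by defining a map on $C$.

**Lemma 10.2.** There is a linear map $\lambda:C\to E_2$ with $\lambda(b[x_i,x_j]b')=t_{b'b}[x_i,x_j]+[[x_i,x_j],b'b]$.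

*Proof.* Apply Lemma 7.1 to $B=A$, $g_{ij}=x_jx_i+x_ix_j$ ($i<j$), leading word $x_jx_i$, lexicographic order, content $=$ multidegree, $J=C$, and $y(p,g_{ij},q)=t_{qp}[x_i,x_j]+[[x_i,x_j],qp]$.

*Condition (ii).* The overlaps are $x_kx_jx_i$ with $i<j<k$, and by the Jacobi identity
$$g_{jk}x_i+x_kg_{ij}=x_jg_{ik}+g_{ik}x_j+g_{ij}x_k+x_ig_{jk},$$
where the leading words on the right, $x_jx_kx_i$, $x_kx_ix_j$, $x_jx_ix_k$, $x_ix_kx_j$, are smaller than $x_kx_jx_i$. Put $Y=qp$. The two terms with $g_{jk}$ contribute $(t_{x_iY}+t_{Yx_i})[x_j,x_k]+[[x_j,x_k],[x_i,Y]]=[[x_j,x_k],[x_i,Y]]$, and similarly for the others. So the condition is $\sum_{cyc}[[x_j,x_k],[x_i,Y]]=0$ in $A/I$, which holds by (2.1) as $s_4\in I$.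

*Condition (i).* Write $w=[x_i,x_j]$, $w'=[x_k,x_l]$ for the two generators, $c$ for the word between them, and $q$ for the product of the outer words (right one first). We need, in $E_2$,
$$t_{cw'q}w+[w,cw'q]=t_{qwc}w'+[w',qwc].$$
Apply Proposition 10.1 with $c,q,x_i,x_j,x_k,x_l$ as six variables (degree $6$). The $t$-part is in $T\otimes C$. In $\mathcal W$ the elements $w,w'$ are central and killed by $\delta$, so $\Phi$ gives $ww'\delta(cq)+ww'\delta(qc)=ww'\delta([c,q])=0$. On $M_2$ both sides equal $\mathrm{tr}(wcw'q)$, since $\mathrm{ev}(\sigma)=0$ and the trace is cyclic. $\square$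

**(L1)** *$\lambda(wy)=t_yw+[w,y]$ for $w\in[A,A]$, $y\in A$.* Since $[ab,c]=[a,bc]+[b,ca]$, $[A,A]$ is spanned by the $[x_i,q]$, $q=q_1\cdots q_n$ a word. Let $w=[x_i,q]$ and $c_k=q_{>k}\,y\,q_{<k}$, where $q_{<k},q_{>k}$ are the parts of $q$ before and after its $k$-th letter. Then $wy=\sum_kq_{<k}[x_i,q_k]q_{>k}y$. Since $\rho(c_k,x_i,q_k)=0$ in $E_2$,
$$\lambda(wy)=\sum_k\big(t_{c_k}[x_i,q_k]+[[x_i,q_k],c_k]\big)=\sum_k\big(t_{x_i}[c_k,q_k]+[[c_k,x_i],q_k]+[[x_i,q_k],c_k]\big)=t_{x_i}P+[P,x_i],$$
with $P=\sum_k[c_k,q_k]$, by Jacobi. With $P_k=q_{>k}\,y\,q_{\le k}$ we have $c_kq_k=P_k$ and $q_kc_k=P_{k-1}$, so the sum telescopes: $P=P_n+P_0=yq+qy=[y,q]$. By $\rho(x_i,y,q)=0$ and Jacobi, $\lambda(wy)=t_y[x_i,q]+[[x_i,y],q]+[[y,q],x_i]=t_yw+[w,y]$.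

**(L2)** *$\lambda([A,A])=0$.* Take $y=1$ in (L1).

**(L3)** *$a\lambda(c)=\lambda(c)a$ for $c\in C$, $a\in A$.* The ideal $C=[A,A]A$ is spanned by elements $c=wy$, and by (L1) and (8.1) $a\lambda(wy)+\lambda(wy)a=t_y[a,w]+[a,[w,y]]=[[y,w],a]+[[w,y],a]=0$.

**(L4)** *$t_ck=\lambda(c)k$ in $E_2$ for $c,k\in C$.* By linearity and right multiplication we may take $c=wy$ with $w=[r,s]$, and $k=[p,q]$. Apply Proposition 10.1 to $t_{wy}[p,q]+(t_yw+[w,y])[p,q]$, with $r,s,y,p,q$ as variables (degree $5$): $\Phi$ gives $2\,w\,\delta y\,\delta p\,\delta q=0$, and $\mathrm{ev}$ is $\mathrm{ev}(\sigma(w,y))[p,q]=0$. Use (L1).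

**The last stage: $A/I$ survives in $E_3$.** Let $\mathfrak P_\sigma\subset E_2$ be the sub-bimodule generated by the $\sigma(w,y)$, and $E_3=E_2/\mathfrak P_\sigma$. By (L1), $\sigma(w,y)=t_{wy}+\lambda(wy)$. By (L3) factors on the left can be moved to the right, and by (L2) $t_c+\lambda(c)$ depends only on $c$ modulo $[A,A]$. So every element of $\mathfrak P_\sigma$ can be written as $e=\sum_i(t_{c_i}+\lambda(c_i))a_i$ with $c_i\in C$ linearly independent modulo $[A,A]$. Then the $t_{c_i}$ are linearly independent in $T$, because elements of $C$ have no constant term.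

Suppose $e\in A/I$. Let $S_0=A/C$. Since $\mathrm{pr}(\mathfrak P_\rho)\subset T\otimes C_G$, there is a map
$$E_2\to(T\otimes G)/\mathrm{pr}(\mathfrak P_\rho)\to T\otimes S_0.$$
It kills $A/I$, and it kills the $\lambda(c_i)a_i$, since by (L1) their $t$-parts lie in $T\otimes C$. So $\sum t_{c_i}\otimes(a_i\bmod C)=0$, and all $a_i\in C$. By (L4), $e=0$. Hence $\mathfrak P_\sigma\cap(A/I)=0$, and $A/I$ embeds in $E_3$.

The natural bimodule map $M\to E_3$ kills all $\rho$ and all $\sigma$, hence $\mathfrak P$. On $A$ it is $A\to A/I\hookrightarrow E_3$. Therefore $A\cap\mathfrak P\subset I$. With Corollary 5.3,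
$$T(M_2(F))=A\cap\mathfrak P\subset I\subset T(M_2(F)),$$
so $T(M_2(F))=I$. This proves Theorem 2.3. $\blacksquare$

## 11. The trace algebra, $[[x_1,x_2],x_3]$, and the insufficiency of degree four

**Proof of Theorem 2.4(c).** By (3.1) and (4.1), $\mathrm{ev}(t_ut_v)=\mathrm{tr}(u)\mathrm{tr}(v)$, so $\mathrm{ev}$ induces an algebra map from $E=M/\mathfrak P$ to the algebra generated by generic matrices and the traces of their products. It is onto, since the image is a subalgebra that contains these generators (products of traces are reduced by (4.1)). It is injective by Corollary 5.3. $\square$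

For (a) and (b) we use an obstruction. Let $\bar{\mathfrak P}$ be the image of $\mathfrak P$ in $T\otimes A$, that is, the set of its $t$-parts. Then
$$\Phi(\bar{\mathfrak P})=0.\tag{11.1}$$
Indeed $\Phi$ is a bimodule map; it sends the $t$-part of $\rho(x,y,a)$ to $2\,\delta x\,\delta y\,\delta a=0$, and that of $\sigma(w,y)$ to $\delta(wy)+\delta(y)w=2w\,\delta y=0$, using $\delta(w)=0$.

**Proof of Theorem 2.4(b).** Let $f\in T(M_2(F))$ and let $x_k$ be a letter not in $f$. Then $t_{x_k}\otimes f$ has $\mathrm{ev}=0$, so it lies in $\mathfrak P$ by Corollary 5.3. By (11.1), $\theta_kf=\Phi(t_{x_k}\otimes f)=0$ in $\mathcal W$. The image of $f$ in $\mathcal W$ is a combination of $\theta_SX^\alpha$ with $k\notin S$, so $f=0$ in $\mathcal W$, that is, $f\in\gamma$, and $\gamma$ is the $T$-ideal generated by $[[x_1,x_2],x_3]$. $\square$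

**Proof of Theorem 2.4(a).** We exhibit an identity of degree $5$ that does not follow from those of degree $\le4$.

**Step 1: a formula over $\mathbb Z$.** With ordinary signs put $q=[x_1,x_2][x_3,x_4]-[x_1,x_3][x_2,x_4]+[x_1,x_4][x_2,x_3]$ and $D=\mathrm{tr}(x_2[x_3,x_4])$. On $2\times2$ matrices over commutative rings
$$q=D\,(2x_1-\mathrm{tr}(x_1)).\tag{11.2}$$
It suffices to check this over $\mathbb C$. Commutators depend only on the traceless parts $y_i=x_i-\frac12\mathrm{tr}(x_i)=\vec\sigma\cdot v_i$, where $\vec\sigma$ is the vector of Pauli matrices and $v_i\in\mathbb C^3$. From $(\vec\sigma\cdot a)(\vec\sigma\cdot b)=a\cdot b+i\,\vec\sigma\cdot(a\times b)$ we get $[y_i,y_j]=2i\,\vec\sigma\cdot(v_i\times v_j)$, and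
$$[y_1,y_2][y_3,y_4]=-4\big((v_1\times v_2)\cdot(v_3\times v_4)+i\,\vec\sigma\cdot((v_1\times v_2)\times(v_3\times v_4))\big).$$
By $(a\times b)\cdot(c\times d)=(a\cdot c)(b\cdot d)-(a\cdot d)(b\cdot c)$ the scalar part of $q$ is $-4$ times
$$\begin{aligned}&(v_1\cdot v_3)(v_2\cdot v_4)-(v_1\cdot v_4)(v_2\cdot v_3)-(v_1\cdot v_2)(v_3\cdot v_4)+(v_1\cdot v_4)(v_2\cdot v_3)\\&\quad+(v_1\cdot v_2)(v_3\cdot v_4)-(v_1\cdot v_3)(v_2\cdot v_4)=0.\end{aligned}$$
By $(a\times b)\times(c\times d)=\det(a,c,d)b-\det(b,c,d)a$, and writing $\det(ijk)=\det(v_i,v_j,v_k)$, the vector part of $q$ is $-4i\,\vec\sigma\cdot v$ with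
$$v=\det(134)v_2-\det(234)v_1-\det(124)v_3+\det(324)v_1+\det(123)v_4-\det(423)v_1,$$
$$v=-3\det(234)v_1+\det(134)v_2-\det(124)v_3+\det(123)v_4=-2\det(234)v_1,$$
using $\det(234)v_1-\det(134)v_2+\det(124)v_3-\det(123)v_4=0$. Since $D=\mathrm{tr}(y_2[y_3,y_4])=4i\det(234)$, we get $q=8i\det(234)\,y_1=2Dy_1$, which is (11.2).

Hence $[q,x_5]=2D[x_1,x_5]$ over $\mathbb Z$. In particular $[q,x_5]$ modulo $2$ is an $M_2(F)$-identity of degree $5$.

**Step 2: what it would mean to follow from degree $\le4$.** Suppose $[q,x_5]$ modulo $2$ lies in the $T$-ideal generated by the identities of degree $\le4$. This set of identities is stable under $x_i\mapsto x_i+c_i$ and under taking multihomogeneous components. So the $T$-ideal is spanned by elements $a\,f(g_1,\dots,g_r)\,b$ with $f$ a multihomogeneous identity of degree $\le4$, $g_i$ without constant term, and $a,b$ monomials. Expand the $g_i$ into monomials. In the part that is multilinear in the $x$'s no monomial is used twice, so this part is a combination of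 elements $a\,\tilde f(m_1,\dots,m_n)\,b$ with $\tilde f$ the complete linearization of $f$ and monomials $m_i$. Hence the multilinear elements of the $T$-ideal are combinations of such elements. Each $\tilde f$ is a multilinear identity of degree $\le4$, so by Lemma 2.2 it is $0$ or a multiple of $s_4$. So $[q,x_5]$ is, modulo $2$, a combination of elements $x_is_4$, $s_4x_i$, and $s_4$ with one argument replaced by a product of two letters. The coefficients may be taken in $\mathbb F_2$, as the linear system is defined over $\mathbb F_2$.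

**Step 3: lift to $\mathbb Z$ and divide by $2$.** Lifting, with the signed $s_4$, we get $[q,x_5]=f_0+2g$ with integer coefficients, where $f_0$ is a consequence of $s_4$. By Lemma 2.1, $f_0$ vanishes on generic matrices over $\mathbb Z$. So $2D[x_1,x_5]=2g$ there, hence $D[x_1,x_5]=g$, and this holds in characteristic $2$. Thus $t_{x_2[x_3,x_4]}\otimes[x_1,x_5]+g\in M$ has $\mathrm{ev}=0$, so it lies in $\mathfrak P$ by Corollary 5.3, and by (11.1) $\Phi$ kills its $t$-part. But $\delta(x_2[x_3,x_4])=\theta_2\theta_3\theta_4$, so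
$$\Phi(t_{x_2[x_3,x_4]}\otimes[x_1,x_5])=\theta_2\theta_3\theta_4\theta_1\theta_5\ne0,$$
a contradiction. $\blacksquare$
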